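# A linearly ordered space with a base that cannot be split into two bases

## Base resolvability, and the real line

Does every base of a topological space contain enough redundancy to be cut into two bases? For linearly ordered spaces the answer one would first guess is yes. Open intervals are simple sets, every point has arbitrarily small ones around it, and a base seems to contain far more sets than it needs. Let us fix the words and test this guess.

**Definition.** Let $X$ be a topological space. A family $\mathcal N$ of open sets *contains a neighborhood base at* $x$ if for every open $O\ni x$ there is $B\in\mathcal N$ with $x\in B\subseteq O$. A family of open sets is a *base* if it contains a neighborhood base at every point. The space $X$ is *base resolvable* if every base $\mathcal B$ for $X$ can be partitioned into two bases: there are disjoint $\mathcal B_0,\mathcal B_1$ with $\mathcal B_0\cup\mathcal B_1=\mathcal B$, each of them a base for $X$.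

The quantifier matters: *every* base has to split, however perversely it was chosen.

An isolated point $x$ destroys base resolvability for a silly reason. The open set $\{x\}$ must contain a member of the base that contains $x$, so $\{x\}$ itself belongs to every base, and it cannot belong to two disjoint ones. So from now on all spaces are *dense in itself*: they have no isolated points.

**Definition.** A *linearly ordered space* is a set $X$ with a linear order $<$ and the topology generated by the open rays $\{x:x<a\}$ and $\{x:x>a\}$, $a\in X$. If $X$ has no least and no greatest element, the open intervals $(p,q)$ form a base. Linearly ordered spaces are Hausdorff.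

The question is: *is every dense-in-itself linearly ordered space base resolvable?* It is taken from Daniel T. Soukup and Lajos Soukup, "Partitioning bases of topological spaces", arXiv:1304.0472 (2013).

**One point at a time.** Suppose that $X$ is $T_1$, that $x$ is not isolated, and that $x$ has a countable neighborhood base $G_0\supseteq G_1\supseteq\cdots$ of open sets. Given a base $\mathcal B$, pick $B_0\in\mathcal B$ with $x\in B_0\subseteq G_0$. Given $B_n$, pick $y\in B_n\setminus\{x\}$ and then $B_{n+1}\in\mathcal B$ with $x\in B_{n+1}\subseteq (G_{n+1}\cap B_n)\setminus\{y\}$. The sets $B_0\supsetneq B_1\supsetneq\cdots$ are distinct members of $\mathcal B$. Put the even ones into $\mathcal B_0$ and the odd ones into $\mathcal B_1$. Both classes now contain a neighborhood base at $x$. So a single point causes no trouble. What can go wrong is that one set $B$ serves many points, and different points want it in different classes.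

**The real line.** On $\mathbb R$, compactness settles such conflicts. Let $\mathcal B$ be a base of $\mathbb R$. List all triples $(n,j,i)$ with $n\ge1$, $j\in\mathbb Z$, $i\in\{0,1\}$ in a sequence of type $\omega$. When $(n,j,i)$ comes up, only finitely many nonempty open sets have been chosen so far, and each has positive diameter. Let $\delta>0$ be at most $\frac1n$ and at most each of these diameters. For every $x\in[j,j+1]$ there is a member of $\mathcal B$ that contains $x$ and lies in $(x-\frac\delta3,x+\frac\delta3)$. By compactness finitely many of these cover $[j,j+1]$, and we put those into $\mathcal B_i$. Their diameters are less than $\delta$, so none of them was chosen before. Hence $\mathcal B_0\cap\mathcal B_1=\emptyset$. If $x\in O$ with $O$ open, take $j$ with $x\in[j,j+1]$ and $n$ with $(x-\frac1n,x+\frac1n)\subseteq O$. For both $i$, the stage $(n,j,i)$ gave a member of $\mathcal B_i$ that contains $x$ and lies in $O$. Members of $\mathcal B$ never chosen may go into $\mathcal B_0$. So $\mathbb R$ is base resolvable.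

**The lexicographic power $\mathbb R^\omega$.** Write $\mathbb R^{<\omega}$ for the set of finite sequences of reals, $|v|$ for the length of $v$, $v\subseteq b$ for "$v$ is an initial segment of $b$", $b|k$ for the initial segment of $b$ of length $k$, and $v^\frown a$ for $v$ followed by $a$. Order $\mathbb R^\omega$ lexicographically: $b<_{lex}c$ iff $b(j)<c(j)$ at the first $j$ where they differ. The cones $\{b: v\subseteq b\}$ form a base of this space (the argument is that of Facts 1 and 2 below). This base splits by the parity of $|v|$: around $b$, the cones of $b|n$ with $n$ even, and those with $n$ odd, are both arbitrarily small. An arbitrary base of lexicographic $\mathbb R^\omega$ splits as well, by a more careful use of level parity; this follows from Theorem 3 at the end.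

So the guess survives two tests. It is nevertheless wrong: there is, in ZFC, a dense-in-itself linearly ordered space that is not base resolvable. It is obtained from lexicographic $\mathbb R^\omega$ by a small change.

## Inserting a copy of $D\setminus\{0\}$ after each sequence with infinitely many zeros

Put
$$Z=\{b\in\mathbb R^\omega: b(n)=0\text{ for infinitely many }n\},\qquad E=\mathbb R^\omega\setminus Z.$$
For example, $(0,1,0,1,\dots)\in Z$, while $(0,0,5,5,5,\dots)\in E$: a sequence is in $E$ exactly when its entries are nonzero from some position on.

Fix a dense set $D\subseteq[0,1)$ with $0\in D$ and $\frac1{k+2}\in D$ for all $k\in\omega$; for example $D=[0,1)$ or $D=\mathbb Q\cap[0,1)$. Let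
$$X=\{(b,0):b\in\mathbb R^\omega\}\cup\{(b,q):b\in Z,\ q\in D,\ q>0\},$$
ordered lexicographically: $(b,q)<(b',q')$ iff $b<_{lex}b'$, or $b=b'$ and $q<q'$. Give $X$ the order topology. Over $e\in E$ there is the single point $(e,0)$. Over $b\in Z$ there is a copy of $D$, whose first point we call $x_b=(b,0)$.

For $v\in\mathbb R^{<\omega}$, $b\in Z$, $k\in\omega$ and $\varepsilon\in D\setminus\{0\}$ let
$$I_v=\{(b,q)\in X: v\subseteq b\},\qquad U_{k,\varepsilon}(b)=\{z\in I_{b|k}: z<(b,\varepsilon)\}.$$

The next four facts say what small neighborhoods look like at the three kinds of points.

**Fact 1.** *Each $I_v$ and each $U_{k,\varepsilon}(b)$ is open. If $|v|=|v'|$ and $v\neq v'$, then $I_v\cap I_{v'}=\emptyset$.*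

If $b\le_{lex}c\le_{lex}d$ and $v\subseteq b,d$, then $v\subseteq c$; so $I_v$ is convex. It has no least and no greatest element: given $(d,q)\in I_v$ with $|v|=k$, there are points of $I_v$ whose $k$-th coordinate is smaller than $d(k)$, and others where it is larger. A convex set without endpoints is the union of the open intervals between its points, so it is open. Then $U_{k,\varepsilon}(b)$ is the intersection of $I_{b|k}$ with the open ray below $(b,\varepsilon)\in X$, so it is open. The last sentence is clear. With $v=\emptyset$ we also see that $X=I_\emptyset$ has no endpoints, so the open intervals form a base of $X$.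

**Fact 2.** *For $e\in E$, the sets $I_{e|n}$, $n\in\omega$, form a neighborhood base at $(e,0)$.*

Let $p<(e,0)<q$. The first coordinates of $p$ and $q$ differ from $e$, because $(e,0)$ is the only point over $e$. Let $n$ exceed the first position where the first coordinate of $p$ differs from $e$, and likewise for $q$. Every first coordinate of a point of $I_{e|n}$ agrees with $e$ at those positions, so $I_{e|n}$ lies strictly between $p$ and $q$.

**Fact 3.** *For $b\in Z$, the sets $U_{k,\varepsilon}(b)$ form a neighborhood base at $x_b$.*

Let $p<x_b<q$. Since $x_b$ is the first point over $b$, the first coordinate of $p$ is $<_{lex}b$, and as in Fact 2 the set $I_{b|k}$ lies above $p$ for large $k$. Either $q=(b,\varepsilon')$ with $\varepsilon'>0$, and then every $z<(b,\varepsilon)$ with $\varepsilon\le\varepsilon'$ satisfies $z<q$; or the first coordinate of $q$ is $>_{lex}b$, and then any $\varepsilon$ will do.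

**Fact 4.** *If $b\in Z$, $q\in D$, $q>0$, then the sets $\{b\}\times((r,s)\cap D)$ with $r,s\in D$, $0<r<q<s<1$, are open intervals of $X$ and form a neighborhood base at $(b,q)$.*

The set is the interval from $(b,r)$ to $(b,s)$. Given $p<(b,q)<p'$: if $p=(b,p_2)$, choose $r\in D$ with $p_2<r<q$ and $r>0$; if the first coordinate of $p$ is below $b$, any $r\in D\cap(0,q)$ will do. Choose $s$ in the same way. Density of $D$ provides these numbers.

In Facts 3 and 4 the real parameters may be restricted to countable sequences: $\varepsilon=\frac1{j+2}$ in Fact 3, and $r,s$ running through sequences of $D$ converging to $q$ in Fact 4. So every point of $X$ has a countable neighborhood base, and its members are infinite. Hence $X$ is dense in itself and first countable.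

The new feature is this. *No cone $I_v$ is a small neighborhood of $x_b$:* if $x_b\in I_v$, then $I_v$ contains all of the copy of $D$ over $b$, in particular $(b,\frac12)$. Small neighborhoods of $x_b$ must be cut off on the right.

**The obvious base still splits.** Let
$$\mathcal C=\{\{b\}\times((r,s)\cap D): b\in Z,\ r,s\in D,\ 0<r<s<1\}.$$
By Facts 1–4, $\mathcal C\cup\{I_v\}\cup\{U_{k,\frac1{k+2}}(b)\}$ is a base. Color $I_v$ by the parity of $|v|$, color $U_{k,\frac1{k+2}}(b)$ by the parity of $k$, and color a member of $\mathcal C$ by the parity of the $n$ with $2^{-n-1}\le s-r<2^{-n}$.

The colors are well defined. In a member of $\mathcal C$ no point has second coordinate $0$, and its infimum and supremum determine $b,r,s$. The longest common initial segment of the first coordinates is $v$ in $I_v$ and $b|k$ in $U_{k,\frac1{k+2}}(b)$. Finally, among the first coordinates in $U_{k,\frac1{k+2}}(b)$ there is a largest one, $b$, while in $I_v$ there is none.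

Both color classes are bases. At points of $E$ use the $I_{e|n}$, at $x_b$ use the $U_{k,\frac1{k+2}}(b)$, and at $(b,q)$ with $q>0$ use density of $D$ to find short $(r,s)\ni q$ with $s-r$ in a prescribed range $[2^{-n-1},2^{-n})$.

The base splits because sets for points of $E$ and sets for points $x_b$ can be colored independently. To obtain a base that does not split, we remove this independence.

## The sets $B_w$: a cone glued to a cut-off neighborhood

The idea is to use each small neighborhood of $x_b$ only when glued to a cone $I_w$ that lies to its left. The class of the glued set is then subject to two demands at once: the points $(e,0)$ inside $I_w$ make demands, and so does $x_b$. The cone must lie to the left of $x_b$, since otherwise the glued set would not be a small neighborhood of $x_b$.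

Since $|Z|=|\mathbb R|$, fix a bijection $\varphi:(-\infty,0)\to Z$. A negative real $a$ is a name for the sequence $\varphi(a)$. For $u\in\mathbb R^{<\omega}$ with $|u|=m$ and $a\in\mathbb R\setminus\{0\}$, let $w=u^\frown a$ and
$$B_w=\begin{cases} I_w\cup U_{m+1,\frac1{m+2}}(b)&\text{if }a<0\text{ and, with }b=\varphi(a),\ u=b|m\text{ and }b(m)=0,\\ I_w&\text{otherwise.}\end{cases}$$
In the first case call $w$ *special for $b$*. A sequence $w$ is special for at most one $b$, since $b=\varphi(a)$. Let
$$\mathcal B=\mathcal C\cup\{B_{u^\frown a}:u\in\mathbb R^{<\omega},\ a\ne0\}.$$

For example, suppose $\varphi$ is chosen with $\varphi(-1)=b=(0,1,0,1,\dots)$. The sequences special for $b$ are $(-1)$, $(0,1,-1)$, $(0,1,0,1,-1)$ and so on: leave $b$ at a zero, and step to the name $-1$ of $b$ instead. The glued pieces are $U_{1,\frac12}(b)$, $U_{3,\frac14}(b)$, $U_{5,\frac16}(b)$, and so on.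

Always
$$I_w\subseteq B_w\subseteq I_u .\tag{1}$$
Indeed $I_w\subseteq I_u$, and if $w$ is special for $b$, then the glued piece lies in $I_{b|(m+1)}=I_{u^\frown0}\subseteq I_u$. By Fact 1, $B_w$ is open.

**Fact 5.** *$\mathcal B$ is a base of $X$.*

Points $(b,q)$ with $q>0$ are handled by $\mathcal C$ and Fact 4.

Let $e\in E$. For all large $n$ we have $e(n)\ne0$, so $B_{e|(n+1)}$ is defined, and by (1) $(e,0)\in I_{e|(n+1)}\subseteq B_{e|(n+1)}\subseteq I_{e|n}$. Use Fact 2.

Let $b\in Z$ and $a=\varphi^{-1}(b)<0$. For each of the infinitely many $m$ with $b(m)=0$, the sequence $w_m=(b|m)^\frown a$ is special for $b$, so $x_b\in U_{m+1,\frac1{m+2}}(b)\subseteq B_{w_m}$. Every point of $I_{w_m}$ lies in $I_{b|m}$ and has $m$-th coordinate $a<0=b(m)$, so it is $<x_b$. Hence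
$$x_b\in B_{w_m}\subseteq U_{m,\frac1{m+2}}(b).$$
Given $k$ and $\varepsilon$, choose such an $m$ with $m\ge k$ and $\frac1{m+2}\le\varepsilon$; then $B_{w_m}\subseteq U_{k,\varepsilon}(b)$. Use Fact 3.

We now need to know that $\mathcal B$ has no *other* small members at these points.

**Fact 6 (small members at points of $E$).** *Let $e\in E$ and $\ell\in\omega$ with $e(n)\ne0$ for all $n\ge\ell$. If $B\in\mathcal B$ and $(e,0)\in B\subseteq I_{e|(\ell+1)}$, then $B\notin\mathcal C$, and whenever $B=B_w$ we have $w=e|(m+1)$ for some $m\ge\ell$.*

No point of a member of $\mathcal C$ has second coordinate $0$, so $B\notin\mathcal C$. Let $B=B_w$, $w=u^\frown a$, $|u|=m$.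

If $w\subseteq e$, then $w=e|(m+1)$. From $I_w\subseteq B\subseteq I_{e|(\ell+1)}$ we get $m+1\ge\ell+1$, since a shorter initial segment of $e$ has a strictly larger cone. So $m\ge\ell$.

Suppose $w\not\subseteq e$. Then $(e,0)\notin I_w$, so $w$ is special for some $b$ and $(e,0)\in U_{m+1,\frac1{m+2}}(b)\subseteq I_{b|(m+1)}$. Hence $e(m)=b(m)=0$, so $m<\ell$. Now $w$ and $e|(m+1)$ are distinct sequences of the same length $m+1\le\ell$, so $I_w$ is disjoint from $I_{e|(m+1)}\supseteq I_{e|(\ell+1)}$. This contradicts $\emptyset\ne I_w\subseteq B\subseteq I_{e|(\ell+1)}$.

**Fact 7 (small members at $x_b$).** *Let $b\in Z$, $B\in\mathcal B$, $x_b\in B$ and $(b,\frac12)\notin B$. Then $B\notin\mathcal C$, and whenever $B=B_w$ we have $w=(b|m)^\frown a$ for some $m$ with $b(m)=0$, and $a=\varphi^{-1}(b)\ne0$.*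

Again $B\notin\mathcal C$, because $x_b$ has second coordinate $0$. Let $B=B_w$, $w=u^\frown a$, $|u|=m$. If $w\subseteq b$, then $(b,\frac12)\in I_w\subseteq B$, a contradiction. So $x_b\notin I_w$, and therefore $w$ is special for some $b'$ with $x_b\in U_{m+1,\frac1{m+2}}(b')$. Suppose $b'\ne b$. From $(b,0)<(b',\frac1{m+2})$ we get $b<_{lex}b'$, hence also $(b,\frac12)<(b',\frac1{m+2})$. Moreover $(b,\frac12)\in I_{b'|(m+1)}$, because $x_b$ is in it and this depends only on $b$. So $(b,\frac12)\in U_{m+1,\frac1{m+2}}(b')\subseteq B$, a contradiction. Hence $b'=b$, and the definition of "special for $b$" gives $u=b|m$, $b(m)=0$ and $a=\varphi^{-1}(b)$.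

## Two colorings, and where each of them fails

Let us try to split $\{B_w\}$ into two classes. Facts 6 and 7 say exactly which sets matter. At $(e,0)$ they are the $B_{e|(m+1)}$, for large $m$. At $x_b$ they are the $B_{(b|m)^\frown a}$ with $b(m)=0$ and $a=\varphi^{-1}(b)$.

*Parity of length.* Put $B_w$ into a class according to the parity of $|w|$. At every $(e,0)$ both classes contain a neighborhood base. But take $b=(0,1,0,1,\dots)$. By Fact 7, a set $B_w$ that contains $x_b$ and not $(b,\frac12)$ has $|w|=m+1$ with $b(m)=0$; so $m$ is even and $|w|$ is odd. The class of even lengths contains no neighborhood base at $x_b$.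

*Parity of the number of zeros.* To repair this, put $B_{u^\frown a}$ into a class according to the parity of the number of zeros in $u$. Now every $x_b$ is happy: if $m_0<m_1<\cdots$ are the positions of the zeros of $b$, then $b|m_i$ contains exactly $i$ zeros, so the classes alternate along the sets $B_{(b|m_i)^\frown a}$. But let $e\in E$ with $e(n)\ne0$ for $n\ge\ell$. For $m\ge\ell$ the number of zeros in $e|m$ no longer changes. By Fact 6 all members of $\mathcal B$ that contain $(e,0)$ and lie in $I_{e|(\ell+1)}$ are in the same class, and the other class fails at $(e,0)$.

So there is a real tension. Points of $E$ force both classes to keep appearing along branches whose entries are eventually nonzero; points $x_b$ need both classes at the nodes where $b$ continues with a zero. We now show that the first demand always defeats the second for a suitable $b$. The point to exploit is that we, not the coloring, decide *where* $b$ has its zeros.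

## Full nodes, and a branch that turns to zero only at full nodes

**Theorem 1.** *Let $\mathcal B'\subseteq\mathcal B$ contain a neighborhood base at $(e,0)$ for every $e\in E$. Then there is $b\in Z$ such that every $B\in\mathcal B$ with $x_b\in B\not\ni(b,\frac12)$ belongs to $\mathcal B'$. Consequently $\mathcal B\setminus\mathcal B'$ contains no neighborhood base at $x_b$. In particular $\mathcal B$ does not contain two disjoint bases, and $X$ is not base resolvable.*

By Fact 7 the sets to be captured have the form $B_{(b|m)^\frown a}$ with $b(m)=0$ and $a=\varphi^{-1}(b)$. While we build $b$ we do not yet know its name $a$, because $a$ depends on all of $b$. So we ask for all $a$ at once. Call $v\in\mathbb R^{<\omega}$ *full* if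
$$B_{v^\frown a}\in\mathcal B'\quad\text{for all }a\neq0 .$$

**Step 1: full nodes can be reached without using zeros.** The purpose of this step is to find full nodes above any given node, so that the zeros of $b$ can wait until a full node is reached. We claim: *every $v\in\mathbb R^{<\omega}$ has a full extension $v'\supseteq v$ with $v'(n)\ne0$ for all $|v|\le n<|v'|$* (possibly $v'=v$).

Suppose this fails for $v$, and let $\ell=|v|$. Put $v_0=v$. If $v_k$ has been defined and extends $v$ by nonzero entries only, then $v_k$ is not full, so there is $a_k\neq0$ with $B_{v_k{}^\frown a_k}\notin\mathcal B'$. Put $v_{k+1}=v_k{}^\frown a_k$; it again extends $v$ by nonzero entries only. Let $e=\bigcup_kv_k$. Then $e(n)\neq0$ for all $n\ge\ell$, so $e\in E$. For each $m\ge\ell$ we have $e|(m+1)=v_{m-\ell}{}^\frown a_{m-\ell}$, so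
$$B_{e|(m+1)}\notin\mathcal B'\quad\text{for all }m\ge\ell .$$
By Fact 6, every $B\in\mathcal B$ with $(e,0)\in B\subseteq I_{e|(\ell+1)}$ is one of these sets. So no member of $\mathcal B'$ contains $(e,0)$ and lies in the open set $I_{e|(\ell+1)}$. This contradicts the hypothesis on $\mathcal B'$, and the claim is proved.

**Step 2: the branch $b$.** The purpose is to put zeros at full nodes and nowhere else. Let $v_0=\emptyset$. Given $v_k$, let $v_k'\supseteq v_k$ be a full extension as in Step 1, and put $v_{k+1}=v_k'{}^\frown0$. Let $b=\bigcup_kv_k$. From $v_k$ to $v_k'$ only nonzero entries are added, so the zeros of $b$ occur exactly at the positions $m=|v_k'|$, $k\in\omega$. These are infinitely many, so $b\in Z$. If $b(m)=0$, then $m=|v_k'|$ for some $k$ and $b|m=v_k'$. Thus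
$$b|m\text{ is full whenever }b(m)=0 .\tag{2}$$

**Step 3: $\mathcal B'$ swallows all small members at $x_b$.** Let $B\in\mathcal B$ with $x_b\in B\not\ni(b,\frac12)$. By Fact 7, $B=B_{(b|m)^\frown a}$ with $b(m)=0$ and $a\ne0$. By (2), $b|m$ is full, so $B\in\mathcal B'$. This is the first assertion.

**Step 4: conclusions.** The ray $\{z:z<(b,\frac12)\}$ is an open neighborhood of $x_b$. Every member of $\mathcal B$ that contains $x_b$ and lies in this ray omits $(b,\frac12)$, hence is in $\mathcal B'$. So $\mathcal B\setminus\mathcal B'$ contains no neighborhood base at $x_b$. Finally, if $\mathcal B_0,\mathcal B_1\subseteq\mathcal B$ were disjoint bases, then $\mathcal B'=\mathcal B_1$ would satisfy the hypothesis, while $\mathcal B\setminus\mathcal B_1\supseteq\mathcal B_0$ would contain a neighborhood base at every point, a contradiction. Since $\mathcal B$ is a base by Fact 5 and $X$ is dense in itself, $X$ is a dense-in-itself linearly ordered space that is not base resolvable. $\blacksquare$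

So not every linearly ordered space is base resolvable. The hypothesis of Theorem 1 concerns only the points of $E$; as soon as one class serves $E$, the other class must fail at some $x_b$.

## First countability, zero-dimensionality and hereditary paracompactness of $X$

Could a mild extra hypothesis rescue the first guess? A space is *zero-dimensional* if it has a base of clopen sets; for example, $\mathbb Q$ is, by intervals with irrational endpoints. A Hausdorff space is *paracompact* if every open cover has an open refinement that covers the space and is *locally finite*: each point has a neighborhood meeting only finitely many of its members. It is *hereditarily* paracompact if every subspace is paracompact.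

**Theorem 2.** *The space $X$ is moreover first countable, of cardinality $2^\omega$, and hereditarily paracompact. With $D=\mathbb Q\cap[0,1)$ it is also zero-dimensional. Hence none of these properties, even combined, makes a dense-in-itself linearly ordered space base resolvable.*

First countability was shown after Fact 4. The cardinality is $2^\omega$ because $X\subseteq\mathbb R^\omega\times[0,1)$ and $X$ contains all $(b,0)$ with $b\in\mathbb R^\omega$. The last sentence follows from the rest and Theorem 1.

**Step 1: zero-dimensionality for $D=\mathbb Q\cap[0,1)$.** We look for clopen neighborhood bases at the three kinds of points. Each $I_v$ is clopen, since its complement is the union of the open sets $I_{v'}$ with $|v'|=|v|$, $v'\neq v$. By Fact 2 this handles $E$.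

For $b\in Z$ and irrational $\varepsilon\in(0,1)$ let
$$L_\varepsilon(b)=\{z\in X: z\le(b,q)\text{ for some }q\in D,\ q<\varepsilon\}.$$
It is open: if $z\le(b,q)$ with $q<\varepsilon$, pick $q'\in D$ with $q<q'<\varepsilon$; the open ray below $(b,q')$ contains $z$ and lies in $L_\varepsilon(b)$. Its complement is open too. A point $z\notin L_\varepsilon(b)$ either has first coordinate $>_{lex}b$, or is $(b,s)$ with $s\ge\varepsilon$, and then $s>\varepsilon$ because $s$ is rational. In either case there is $s'\in D$, $s'>\varepsilon$, with $(b,s')<z$, and the open ray above $(b,s')$ misses $L_\varepsilon(b)$. So $L_\varepsilon(b)$ is clopen. The clopen sets $I_{b|k}\cap L_\varepsilon(b)$ contain $x_b$, and $I_{b|k}\cap L_\varepsilon(b)\subseteq U_{k,\varepsilon'}(b)$ when $\varepsilon<\varepsilon'\in D$. By Fact 3 they form a neighborhood base at $x_b$.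

Finally, for irrational $r<s$ in $(0,1)$,
$$L_s(b)\setminus L_r(b)=\{b\}\times((r,s)\cap D)$$
is clopen, and by Fact 4 such sets form neighborhood bases at the points $(b,q)$ with $q>0$.

**Step 2: $X$ has no strictly monotone $\omega_1$-sequence.** This step controls the cofinalities that appear in Step 4. View $(b,q)$ as the sequence $b$ followed by $q$, an element of lexicographic $\mathbb R^{\omega+1}$. Recall that a weakly monotone $\omega_1$-sequence of reals is eventually constant: otherwise it would have a strictly monotone subsequence of length $\omega_1$, and rationals chosen between consecutive terms would give uncountably many distinct rationals.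

Let $(z_\alpha)_{\alpha<\omega_1}$ be strictly monotone in $X$. By induction on $n\le\omega$ we find $\alpha_n<\omega_1$ such that the $n$-th coordinate of $z_\alpha$ is constant for $\alpha\ge\alpha_n$. Given $\alpha_i$ for $i<n$, let $\beta=\sup_{i<n}\alpha_i$, which is $<\omega_1$ since there are at most countably many $i$. For $\alpha\ge\beta$ all coordinates before $n$ are constant, so the $n$-th coordinates form a weakly monotone $\omega_1$-sequence of reals, which is eventually constant. For $\alpha\ge\sup_{n\le\omega}\alpha_n$ the sequence $(z_\alpha)$ is constant, contradicting strictness.

**Step 3: cutting a subspace into clopen convex pieces.** Let $Y\subseteq X$ and let $\mathcal U$ be a cover of $Y$ by open subsets of $Y$. Intervals and convexity are now taken in $Y$. Traces of open intervals of $X$ are convex, so the open convex sets form a base of $Y$. The purpose of this step is to localize the refinement problem to pieces where it is finite in nature. For $x,y\in Y$ put $x\sim y$ iff the closed interval between $x$ and $y$ is covered by finitely many open convex sets, each contained in a member of $\mathcal U$.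

The relation is reflexive, because $x$ lies in an open convex set contained in a member of $\mathcal U$. It is clearly symmetric. It is transitive, because the closed interval between $x$ and $z$ is contained in the union of those between $x,y$ and between $y,z$. Classes are convex: if $x\sim z$ and $x<y<z$, then $[x,y]\subseteq[x,z]$, so $x\sim y$. Classes are open: if $C\ni x$ is open, convex and contained in a member of $\mathcal U$, then for $y\in C$ the closed interval between $x$ and $y$ lies in $C$, so $y\sim x$. Hence classes are clopen, the complement of a class being the union of the others.

**Step 4: a locally finite refinement on one class.** If a class is a single point, then it is open and contained in a member of $\mathcal U$, and it serves as its own refinement. Let $F$ be a class with more than one point, and fix $c<d$ in $F$.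

We extend upward from $d$. If $F$ has a maximum, add it if it differs from $d$. If not, the cofinality of $F$ is an infinite regular cardinal. It is not uncountable, since otherwise $F$ would contain a strictly increasing $\omega_1$-sequence, against Step 2. So it is $\omega$, and there is a strictly increasing sequence of type $\omega$ that starts with $d$ and is cofinal in $F$. Extend downward from $c$ in the same way. The result is a set $P=\{p_n:n\in J\}\subseteq F$ with $|P|\ge2$, where $J\subseteq\mathbb Z$ is convex, $n\mapsto p_n$ is strictly increasing, and $P$ is cofinal and coinitial in $F$; it contains $\max F$ and $\min F$ if they exist.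

For $n,n+1\in J$ let
$$O_n=\{y\in F:p_{n-1}<y<p_{n+2}\},$$
omitting a condition that involves an undefined $p_j$. Then:

- $O_n$ is open in $Y$ and $[p_n,p_{n+1}]\subseteq O_n$, by convexity of $F$.
- The intervals $[p_n,p_{n+1}]$ cover $F$. For $y\in F$ there are $i\le j$ in $J$ with $p_i\le y\le p_j$, and finitely many such intervals join $p_i$ to $p_j$; if $i=j$, then $y=p_i$ is an endpoint of some such interval because $|P|\ge2$.
- $O_n\cap O_k=\emptyset$ if $k\ge n+3$. Here $n+2$ and $k-1$ lie between $n$ and $k$, so $p_{n+2}$ and $p_{k-1}$ are defined, and points of $O_n$ are $<p_{n+2}\le p_{k-1}$ while points of $O_k$ are $>p_{k-1}$.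

Since $p_n\sim p_{n+1}$, the interval $[p_n,p_{n+1}]$ is covered by finitely many open sets, each inside a member of $\mathcal U$. Intersect these with $O_n$, and collect the resulting sets over all $n$. They are open, each lies in a member of $\mathcal U$, and they cover $F$. Each $y\in F$ lies in some $O_n$, and $O_n$ meets $O_k$ only for $|n-k|\le2$, so it meets only finitely many of the sets.

**Step 5: putting the classes together.** Take the union of the families over all classes. Each family consists of subsets of its own class, and the classes are open and pairwise disjoint; so local finiteness at a point only involves the family of its class. The union is therefore a locally finite open refinement of $\mathcal U$ that covers $Y$. As $Y$ is Hausdorff, it is paracompact, and $X$ is hereditarily paracompact. $\blacksquare$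

## Tree bases: why lexicographic $\mathbb R^\omega$ itself is base resolvable

We return to the promise made about lexicographic $\mathbb R^\omega$. Its cones form a tree under inclusion. Coloring by parity of levels splits that particular base, but an arbitrary base consists of sets that need not be cones. The next theorem shows how to make parity work all the same; the levels of the tree have to be adapted to the given base.

**Theorem 3.** *Let $X$ be a dense-in-itself $T_1$ space having a base $\mathcal T\not\ni\emptyset$ such that any two members of $\mathcal T$ are disjoint or comparable, and for every $x$ the set $\{s\in\mathcal T:x\in s\}$ is well-ordered by $\supsetneq$. Then $X$ is base resolvable.*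

Here "comparable" refers to inclusion, and well-ordering by $\supsetneq$ means that every nonempty set of members of $\mathcal T$ containing $x$ has a *largest* element.

For example, lexicographic $\mathbb R^\omega$ satisfies the hypotheses with $\mathcal T$ the set of cones $\{b:v\subseteq b\}$. As in Facts 1 and 2, with exactly one point over every sequence, the cones are open and form a base; the cones containing $b$ are those of $b|0,b|1,b|2,\dots$, which strictly decrease; and all cones are infinite, so there are no isolated points. Thus lexicographic $\mathbb R^\omega$ is base resolvable, and inserting a copy of $D\setminus\{0\}$ immediately after each point of $Z$ destroys this.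

*Proof.* Let $\mathcal B$ be any base of $X$.

**Step 1: levels adapted to $\mathcal B$.** We want around each $x$ a shrinking sequence of sets such that between two consecutive ones there is room for a member of $\mathcal B$. By recursion on $\alpha$, simultaneously for all $x$, we define a strictly decreasing sequence $(t_\alpha(x))_{\alpha<\eta_x}$ of open sets containing $x$ such that
$$y\in t_\alpha(x)\ \Rightarrow\ t_\gamma(y)\text{ is defined and equals }t_\gamma(x)\text{ for all }\gamma\le\alpha.\tag{3}$$

*Start.* Let $t_0(x)=X$; then (3) holds for $\alpha=0$.

*Successor.* Given $t=t_\alpha(x)$, let $t_{\alpha+1}(x)$ be the largest $t'\in\mathcal T$ with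
$$x\in t'\quad\text{and}\quad t'\subsetneq B\subseteq t\ \text{ for some }B\in\mathcal B.$$
Such $t'$ exist: take $B\in\mathcal B$ with $x\in B\subseteq t$, pick $y\in B\setminus\{x\}$, which is possible since $x$ is not isolated, and take $t'\in\mathcal T$ with $x\in t'\subseteq B\setminus\{y\}$, which is possible since $X$ is $T_1$. A largest one exists by the well-ordering hypothesis. Clearly $t_{\alpha+1}(x)\subsetneq t$.

To verify (3), let $y\in s=t_{\alpha+1}(x)$. Then $y\in t_\alpha(x)$, so $t_\gamma(y)=t_\gamma(x)$ for $\gamma\le\alpha$; in particular $t_\alpha(y)=t$. Let $s'=t_{\alpha+1}(y)$. The set $s$ contains $y$ and competes in the definition of $s'$, so $s\subseteq s'$ by maximality of $s'$. Hence $x\in s'$, so $s'$ competes in the definition of $s$, and $s'\subseteq s$ by maximality of $s$. Thus $s=s'$.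

*Limit $\lambda$.* If $\{t_\alpha(x):\alpha<\lambda\}$ is a neighborhood base at $x$, put $\eta_x=\lambda$ and stop. Otherwise put $t_\lambda(x)=G:=\bigcap_{\alpha<\lambda}t_\alpha(x)$. We must see that $G$ is open and that (3) holds. Let $y\in G$. By (3), $t_\alpha(y)=t_\alpha(x)$ for all $\alpha<\lambda$. These sets do not form a neighborhood base at $y$: if they did, $T_1$ would give $G=\{y\}$, so $y=x$, and they would form a neighborhood base at $x$, a contradiction. So the construction does not stop at $y$ either, and $t_\lambda(y)=\bigcap_{\alpha<\lambda}t_\alpha(y)=G$; this is (3) for $\lambda$.

Also some open $O\ni y$ contains no $t_\alpha(x)$. Take $s\in\mathcal T$ with $y\in s\subseteq O$. For each $\alpha<\lambda$, the sets $s$ and $t_{\alpha+1}(x)$ are members of $\mathcal T$ that share $y$, so they are comparable. Since $t_{\alpha+1}(x)\not\subseteq O$, we have $t_{\alpha+1}(x)\not\subseteq s$, hence $s\subseteq t_{\alpha+1}(x)$. As $\alpha$ was arbitrary, $s\subseteq G$. So $G$ is open. It is strictly smaller than each $t_\alpha(x)$, because $G\subseteq t_{\alpha+1}(x)\subsetneq t_\alpha(x)$.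

A strictly decreasing sequence of subsets of $X$ cannot run through all ordinals, so the construction at $x$ stops. It can only stop at a limit ordinal. So $\eta_x$ is a limit, and $\{t_\alpha(x):\alpha<\eta_x\}$ is a neighborhood base at $x$.

**Step 2: the nodes form a tree.** Call the sets $t_\alpha(x)$ *nodes of level $\alpha$*. We check that levels and parents are well defined.

- *Each node has a unique level.* If $t_\alpha(x)=t_\beta(y)$ with $\alpha<\beta$, then $x\in t_\beta(y)$, so (3) gives $t_\alpha(x)=t_\alpha(y)\supsetneq t_\beta(y)$, a contradiction.
- *Any two nodes are disjoint or comparable, and two nodes of the same level that meet are equal.* If $z\in t_\alpha(x)\cap t_\beta(y)$ with $\alpha\le\beta$, then by (3) the two nodes are $t_\alpha(z)\supseteq t_\beta(z)$.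
- *Parents.* A node $t'=t_{\alpha+1}(x)$ has the *parent* $t_\alpha(x)$, and is a *child* of it. If also $t'=t_{\alpha+1}(y)$, then $y\in t_{\alpha+1}(x)$ and $t_\alpha(y)=t_\alpha(x)$ by (3), so the parent is well defined.

For each node $t'$ of successor level, with parent $t$, the definition of $t'$ allows us to choose $B_{t'}\in\mathcal B$ with
$$t'\subsetneq B_{t'}\subseteq t.$$

**Step 3: different parents give different sets.** This guarantees that coloring by the level of the parent is consistent. Let $t',s'$ have different parents $t,s$; we show $B_{t'}\neq B_{s'}$. If $t\cap s=\emptyset$, this is clear, since $B_{t'}\subseteq t$ and $B_{s'}\subseteq s$ are nonempty. Otherwise $t$ and $s$ are comparable and different; say $s\subsetneq t$. Let $\alpha$ be the level of $t$, let $\beta$ be that of $s$, and let $z\in s$. Then $t=t_\alpha(z)$ and $s=t_\beta(z)$, and $s\subsetneq t$ forces $\beta\ge\alpha+1$. So $s\subseteq t'':=t_{\alpha+1}(z)$, a child of $t$, and $B_{s'}\subseteq s\subseteq t''$.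

If $t''=t'$, then $B_{s'}\subseteq t'\subsetneq B_{t'}$, so the sets differ. If $t''\ne t'$, then $t''\cap t'=\emptyset$, because both have level $\alpha+1$. Since $\emptyset\neq t'\subseteq B_{t'}$, we get $B_{t'}\not\subseteq t''$, while $B_{s'}\subseteq t''$. Again the sets differ.

**Step 4: splitting by parity.** Call limit ordinals and $0$ even, and continue by alternation. Put $B_{t'}$ into $\mathcal B_0$ if the level of the parent of $t'$ is even, and into $\mathcal B_1$ if it is odd. By Step 3 a set that equals both $B_{t'}$ and $B_{s'}$ comes from a single parent, so it is placed consistently. Put all remaining members of $\mathcal B$ into $\mathcal B_0$. Then $\mathcal B_0,\mathcal B_1$ partition $\mathcal B$.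

Let $x\in O$ with $O$ open. Choose $\alpha<\eta_x$ with $t_\alpha(x)\subseteq O$. Since $\eta_x$ is a limit, $t_{\alpha+1}(x)$ and $t_{\alpha+2}(x)$ are defined. The sets $B_{t_{\alpha+1}(x)}\subseteq t_\alpha(x)$ and $B_{t_{\alpha+2}(x)}\subseteq t_{\alpha+1}(x)$ both contain $x$ and lie in $O$. The levels of the parents are $\alpha$ and $\alpha+1$, so the two sets are in different classes. Hence $\mathcal B_0$ and $\mathcal B_1$ are both bases. $\blacksquare$
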